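# Sticky matroids and OTE matroids: equivalence up to rank 4, failure from rank 5 on

## 1. The theorems, and what they say

All matroids in these notes have finite rank; ground sets may be infinite.

**Theorem A.** There is a simple countable OTE matroid of rank 5 that is not sticky. Hence for every $r\ge 5$ there is a countable OTE matroid of rank $r$ that is not sticky.

**Theorem B.** Every sticky matroid (finite rank, any ground set) is OTE.

**Theorem C.** Every OTE matroid of rank $\le 4$ (any ground set) is sticky. So, for given $r$, "sticky $\iff$ OTE" holds for all matroids of rank $r$ if and only if $r\le 4$.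

**Corollary D.** There is a countable non-modular sticky matroid of rank 4.

Two words need unpacking: OTE and sticky. Both concern what can happen when a matroid $M$ is extended.

Let $M$ have rank function $r$ and closure operator $\mathrm{cl}$. Flats of rank 2 are called lines, flats of rank 3 planes, and flats of rank $r(M)-1$ hyperplanes.

**Definition (modular defect).** For flats $X,Y$ of $M$,
$$\delta_M(X,Y)=r(X)+r(Y)-r(X\cup Y)-r(X\cap Y)\ \ge 0 .$$
The pair is *modular* if $\delta_M(X,Y)=0$. The matroid is *modular* if all pairs of flats are modular, and *hypermodular* if all pairs of hyperplanes are modular.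

For example, in $U_{3,4}$ on $\{a,a',b,b'\}$ the lines $\{a,a'\}$ and $\{b,b'\}$ lie in a common plane but do not meet. Their defect is $2+2-3-0=1$: one intersection point is missing.

**Definition (extension, OTE).** An *extension* of $M$ is a matroid $N$ of finite rank on a set $E(N)\supseteq E(M)$ with $N|E(M)=M$. It *decreases the defect* of flats $X,Y$ of $M$ if $\delta_N(\mathrm{cl}_N X,\mathrm{cl}_N Y)<\delta_M(X,Y)$. The first three terms of the defect are the same in $M$ and $N$, so this means $r_N(\mathrm{cl}_NX\cap\mathrm{cl}_NY)>r_M(X\cap Y)$. The matroid $M$ is *OTE* if no extension of $M$ decreases the defect of any non-modular pair of flats of $M$.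

So an OTE matroid may have missing intersection points, but none of them can ever be supplied. A modular matroid is OTE because it has no non-modular pair. The matroid $U_{3,4}$ is not OTE: we shall add the missing point $z$ on both lines in Section 4.

**Definition (amalgam, sticky).** Let $M$ be a matroid on $T$. Let $M_1,M_2$ be matroids on $E_1,E_2$ with $E_1\cap E_2=T$ and $M_1|T=M_2|T=M$. An *amalgam* of $M_1$ and $M_2$ is a matroid on $E_1\cup E_2$ whose restriction to $E_i$ is $M_i$ for $i=1,2$. The matroid $M$ is *sticky* if every such pair $M_1,M_2$ has an amalgam.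

For example, if $T=\emptyset$, then $M_1\oplus M_2$ is an amalgam, so the empty matroid is sticky.

The paper "Sticky matroids and Kantor's Conjecture" by Winfried Hochstättler and Michael Wilhelmi (arXiv:1704.08478, 2017) is the source of the following problem. For finite matroids these results are known:

* (a) Modular matroids are sticky.
* (b) Every finite sticky matroid is OTE.
* (c) A finite matroid of rank 4 is sticky if and only if it is OTE.
* (d) These are equivalent: every finite sticky matroid is modular (the Sticky Matroid Conjecture); every finite hypermodular matroid is embeddable in a modular matroid (Kantor's Conjecture); every finite OTE matroid is modular.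

The conjecture generalizing (c) to arbitrary rank is: *a matroid is sticky if and only if it is an OTE matroid.* Under our convention (finite rank, ground sets possibly infinite) Theorem A shows that it is false. Theorem B says that one direction survives, and Theorem C says exactly in which ranks the equivalence survives.

Our counterexample is infinite. A finite one would, by (b), be OTE and not sticky; by (a) it would be non-modular, so by (d) it would refute both the Sticky Matroid Conjecture and Kantor's Conjecture. The restriction of the conjecture to finite matroids is not settled here. The proofs below do not use (a)–(d).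

## 2. Finite rank, infinite ground sets, and modular cuts

Write $Ae$ for $A\cup\{e\}$, $AB$ for $A\cup B$, and so on. A matroid of finite rank is given by an integer-valued bounded function $r$ on the finite subsets of $E$ with
$$r(\emptyset)=0,\qquad r(S)\le r(Se)\le r(S)+1,\qquad r(Se)+r(Sf)\ge r(S)+r(Sef).$$
For infinite $S$ one lets $r(S)$ be the maximum of $r$ over finite subsets of $S$. The usual facts hold: $r$ is submodular on all subsets, every flat is the closure of a finite set, intersections of flats are flats, a flat properly contained in another has smaller rank, and the exchange property holds (if $f\in\mathrm{cl}(Se)\setminus\mathrm{cl}(S)$, then $e\in\mathrm{cl}(Sf)$). The contraction $M/Q$ has rank function $r(S\cup Q)-r(Q)$.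

If $M_0,M_1,\dots$ are matroids of bounded rank, each extending the previous one, then their rank functions on finite sets have a common extension to finite subsets of $\bigcup E(M_n)$. It satisfies the axioms, since each axiom involves finitely many elements. This is the *union matroid*; it extends every $M_n$.

Two small facts are used constantly. By submodularity for $\mathrm{cl}X$ and $\mathrm{cl}Y$,
$$r(\mathrm{cl}X\cap\mathrm{cl}Y)\le r(X)+r(Y)-r(X\cup Y). \tag{1}$$
If $N$ extends $M$ and $S\subseteq E(M)$, then
$$\mathrm{cl}_N(S)\cap E(M)=\mathrm{cl}_M(S). \tag{2}$$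

**Definition (modular cut).** A *modular cut* of $M$ is a set $\mathcal M$ of flats, closed upwards, such that $X\cap Y\in\mathcal M$ for every modular pair $X,Y\in\mathcal M$. The empty set is allowed.

One-element extensions correspond to modular cuts (Crapo): the cut is the set of flats whose closure is to contain the new element. In $U_{3,4}$ with the lines $A=\{a,a'\}$, $B=\{b,b'\}$ and ground set $E=A\cup B$, the set $\{A,B,E\}$ is a modular cut: the only pair whose intersection leaves the set is $A,B$, and it is not modular.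

**Proposition 2.1.** Let $\mathcal M$ be a modular cut of $M$ and $z\notin E(M)$. For $S\subseteq E(M)$ put $\varepsilon(S)=0$ if $\mathrm{cl}(S)\in\mathcal M$ and $\varepsilon(S)=1$ otherwise. Then
$$r(S\cup z)=r(S)+\varepsilon(S) \tag{3}$$
defines an extension $M+z$ of $M$. Conversely, if $N$ extends $M$ and $z\in E(N)\setminus E(M)$, then $\{F: z\in\mathrm{cl}_N(F)\}$ is a modular cut of $M$.

*Proof.* The function $\varepsilon$ is non-increasing and depends only on $\mathrm{cl}(S)$.

*Unit increase.* Adding $z$ to $S$ raises the rank by $\varepsilon(S)\in\{0,1\}$. Further, $r(Sez)-r(Sz)=(r(Se)-r(S))+(\varepsilon(Se)-\varepsilon(S))$. This is $0$ if $e\in\mathrm{cl}S$. Otherwise the first bracket is 1 and the second is $0$ or $-1$, so the sum lies in $\{0,1\}$.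

*Local submodularity.* For the sets $S,Sz,Sf,Sfz$ it says $\varepsilon(S)\ge\varepsilon(Sf)$, which is true. For $Sz,Sez,Sfz,Sefz$ it is an equality if $e$ or $f$ lies in $\mathrm{cl}S$. Otherwise $r(Se)=r(Sf)=r(S)+1$. If $r(Sef)=r(S)+1$, then $\mathrm{cl}(Se)=\mathrm{cl}(Sf)=\mathrm{cl}(Sef)$ and the inequality reads $1+\varepsilon(Se)\ge\varepsilon(S)$, which is true. If $r(Sef)=r(S)+2$, it reads
$$\varepsilon(Se)+\varepsilon(Sf)\ge\varepsilon(S)+\varepsilon(Sef).$$
This is clear if both terms on the left are 1. If exactly one is 0, then $\varepsilon(Sef)=0$ and it holds. If both are 0, then $\mathrm{cl}(Se),\mathrm{cl}(Sf)\in\mathcal M$. By (1) their intersection has rank at most $2(r(S)+1)-(r(S)+2)=r(S)$, so it equals $\mathrm{cl}(S)$, and the pair is modular. Hence $\mathrm{cl}(S)\in\mathcal M$, $\varepsilon(S)=0$, and also $\varepsilon(Sef)=0$.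

*Infinite $S$.* Let $D$ be a finite basis of $S$. Then $r(Dz)=r(D)+\varepsilon(D)=r(S)+\varepsilon(S)$. For finite $D'\subseteq S$ we have $r(D'z)\le r((D\cup D')z)=r(S)+\varepsilon(S)$. So (3) agrees with the maximum over finite subsets.

*Converse.* The set is closed upwards. If $X,Y$ is a modular pair in it, then by (1) $\mathrm{cl}_NX\cap\mathrm{cl}_NY$ has rank at most $r(X)+r(Y)-r(X\cup Y)=r(X\cap Y)$, so it equals $\mathrm{cl}_N(X\cap Y)$, and it contains $z$. $\square$

We record what $M+z$ looks like.

**2.2.** *Rank and simplicity.* If $\mathcal M\neq\emptyset$, then $E(M)\in\mathcal M$ and $r(M+z)=r(M)$. If $\mathcal M=\emptyset$, then $z$ is a coloop. If $M$ is simple and no flat of rank $\le1$ is in $\mathcal M$, then $M+z$ is simple, since $z$ is not in the closure of a set with at most one element.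

**2.3.** *Flats above the cut.* The flats of $M+z$ containing some $F\in\mathcal M$ are exactly the sets $L\cup z$ with $L\supseteq F$ a flat of $M$. Indeed such a flat contains $z\in\mathrm{cl}(F)$, its trace on $E(M)$ is a flat $L$ of $M$, and conversely $\mathrm{cl}_{M+z}(L)=L\cup z$ by (2).

**2.4.** *Free elements.* If $\mathcal M=\{E(M)\}$, call $z$ *free*. For a flat $F$ of rank $\le r(M)-1$ we have $z\notin\mathrm{cl}(F)$. For a flat $F$ of rank $\le r(M)-2$ the set $F\cup z$ is a flat: if $f\in E(M)\setminus F$, then $\mathrm{cl}(Ff)\ne E(M)$, so $r(Ffz)=r(F)+2>r(Fz)$.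

**2.5.** *Principal cuts.* For a flat $F_0$ the set $\{F: F\supseteq F_0\}$ is a modular cut. Call it *principal* and $z$ *principal on $F_0$*.

## 3. OTE means that every nonempty cut is principal

**Proposition 3.1.** $M$ is OTE if and only if every nonempty modular cut of $M$ is principal.

*Proof.* Suppose $N$ decreases the defect of $X,Y$. Pick $z\in(\mathrm{cl}_NX\cap\mathrm{cl}_NY)\setminus\mathrm{cl}_N(X\cap Y)$. By (2), $z\notin E(M)$. The cut of $z$ contains $X$ and $Y$ but not $X\cap Y$, so it is nonempty and not principal.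

Conversely, let $\mathcal M$ be a nonempty non-principal cut. It is not closed under intersection: otherwise a member of minimum rank would be contained in every member, and $\mathcal M$ would be principal on it. So there are $X,Y\in\mathcal M$ with $X\cap Y\notin\mathcal M$. The pair $X,Y$ is non-modular, and in $M+z$ the set $\mathrm{cl}X\cap\mathrm{cl}Y$ contains $(X\cap Y)\cup z$, which has rank $r(X\cap Y)+1$. So $M+z$ decreases the defect of $X,Y$. $\square$

**3.2.** *OTE implies hypermodular.* If $H,H'$ is a non-modular pair of hyperplanes, then $\{H,H',E(M)\}$ is a modular cut and it has no least element.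

**3.3.** *Ranks at most 3, by hand.* Comparable flats form a modular pair. So do $X,Y$ with $r(X)\le1$: either $r(X\cap Y)=r(X)$ and $X\subseteq Y$, or $r(X)=1$, $r(X\cap Y)=0$, $r(X\cup Y)=r(Y)+1$, and the defect is 0. Hence every matroid of rank $\le2$ is modular. In rank 3 the only pairs left are pairs of lines, which are hyperplanes. So by 3.2 a matroid of rank $\le3$ is OTE if and only if it is modular.

**3.4.** *Contractions of OTE matroids are OTE.* The flats of $M/Q$ are the sets $F\setminus Q$ with $F\supseteq Q$ a flat of $M$. This correspondence preserves inclusions, intersections and defects. So a modular cut of $M/Q$ corresponds to a modular cut of $M$ consisting of flats containing $Q$. If the latter is nonempty, it is principal on some $F_0\supseteq Q$, and the former is principal on $F_0\setminus Q$.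

**3.5.** *Direct sums of OTE matroids are OTE.* Let $M',M''$ on $E',E''$ be OTE and let $\mathcal M\neq\emptyset$ be a modular cut of $M'\oplus M''$. The flats of the sum are the sets $F'\cup F''$. If $X',Y'$ is a modular pair of $M'$, then $X'\cup E''$, $Y'\cup E''$ is a modular pair of the sum; so $\{F':F'\cup E''\in\mathcal M\}$ is a modular cut of $M'$, nonempty because it contains $E'$. Likewise $\{F'':E'\cup F''\in\mathcal M\}$ for $M''$. Both are principal; let $F_0',F_0''$ be their least elements. The pair $F_0'\cup E''$, $E'\cup F_0''$ is modular, so $F_0'\cup F_0''\in\mathcal M$. If $F'\cup F''\in\mathcal M$, then $F'\cup E''$ and $E'\cup F''$ are in $\mathcal M$, so $F'\supseteq F_0'$ and $F''\supseteq F_0''$. So $\mathcal M$ is principal on $F_0'\cup F_0''$.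

## 4. Demanding and locking the meeting point of two coplanar lines

How does one show that a matroid is not sticky? In the smallest case, $U_{3,4}$, one extension *demands* the missing point, and another one *locks* the pair so that no further extension can have such a point. Here is the lock.

**Lemma 4.1.** Let $\bar M$ be a loopless matroid of rank 3 with two disjoint lines $\bar X,\bar Y$. There is an extension $\bar M_2=\bar M+p+q+p_2+q_2$ of rank 4 such that no extension of $\bar M_2$ has a non-loop in $\mathrm{cl}\bar X\cap\mathrm{cl}\bar Y$.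

*Proof.* Note $r(\bar X\cup\bar Y)=3$. Add a coloop $p$. The planes $\bar Xp$ and $\bar Yp$ meet in $\{p\}$, and their union has rank 4; their defect is $3+3-4-1=1$. So they are a non-modular pair of hyperplanes, and $\{\bar Xp,\bar Yp,\text{all}\}$ is a modular cut. Add $q$ with this cut. No flat of rank $\le2$ is in the cut, so $\bar X,\bar Y$ are still flats and $r(p,q)=2$. Also $r(\bar Xpq)=r(\bar Ypq)=3$ and $r(\bar X\bar Ypq)=4$.

Add $p_2$ freely. Since $\bar X,\bar Y$ have rank $2=4-2$, the sets $\bar Xp_2,\bar Yp_2$ are flats of rank 3 by 2.4. They meet in $\{p_2\}$ and their union has rank 4, because $p_2$ is not in the closure of the rank-3 set $\bar X\cup\bar Y$. So $\{\bar Xp_2,\bar Yp_2,\text{all}\}$ is again a modular cut; add $q_2$ with it. As before $r(p_2,q_2)=2$, $r(\bar Xp_2q_2)=r(\bar Yp_2q_2)=3$ and $r(\bar X\bar Yp_2q_2)=4$. Moreover $r(p,q,p_2)=3$, and the plane $\mathrm{cl}(p,q,p_2)$ contains $p\notin\bar Xp_2\cup\bar Yp_2$. So it is not in the last cut, and $r(p,q,p_2,q_2)=4$.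

Now let $z\in\mathrm{cl}\bar X\cap\mathrm{cl}\bar Y$ in some extension of $\bar M_2$. By (1), $\mathrm{cl}(\bar Xpq)\cap\mathrm{cl}(\bar Ypq)$ has rank at most $3+3-4=2$, so it equals $\mathrm{cl}(pq)$. Hence $z\in\mathrm{cl}(pq)$, and likewise $z\in\mathrm{cl}(p_2q_2)$. By (1), $\mathrm{cl}(pq)\cap\mathrm{cl}(p_2q_2)$ has rank at most $2+2-4=0$. So $z$ is a loop. $\square$

**Example 4.2.** $U_{3,4}$ is not sticky. Let $A=\{a,a'\}$, $B=\{b,b'\}$. Let $M_1=U_{3,4}+z$ with cut $\{A,B,\text{all}\}$, and let $M_2$ be the extension of Lemma 4.1 for the disjoint lines $A,B$. In an amalgam, $z$ would be a non-loop in $\mathrm{cl}A\cap\mathrm{cl}B$. That is impossible.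

This is the plan that will prove Theorem B: if $M$ is not OTE, one extension demands a point and another forbids it. To refute the conjecture, however, we need an OTE matroid that is not sticky. There the plan stops at the first word: an OTE matroid offers nothing to demand.

**Proposition 4.3.** Let $M$ be OTE, $M_1=M+z$ a one-element extension of $M$, and $M_2$ any extension of $M$ with $z\notin E(M_2)$. Then $M_1$ and $M_2$ have an amalgam.

*Proof.* If the cut of $z$ is empty, add $z$ to $M_2$ as a coloop. Otherwise the cut is principal on some flat $F_0$ by Proposition 3.1. Let $N$ be the extension of $M_2$ by $z$ principal on $\mathrm{cl}_{M_2}(F_0)$. For $S\subseteq E(M)$ we have $z\in\mathrm{cl}_N(S)$ iff $F_0\subseteq\mathrm{cl}_{M_2}(S)$, iff $F_0\subseteq\mathrm{cl}_M(S)$ by (2). So $N|(E(M)\cup z)=M_1$. $\square$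

So at least two new elements are needed on each side. The way past this point is that adding a first element $p$ to an OTE matroid can destroy OTE, and a second element $q$ can then exploit a non-principal cut of $M+p$.

## 5. Lines through a point that does not exist

Suppose $A,B$ are two lines spanning a plane, without a common point, and suppose we are not allowed to add one. We can still speak of a line "through the missing point": a pair $s=\{p,q\}$ of rank 2 that is coplanar with $A$ and coplanar with $B$, that is, $r(A\cup s)=r(B\cup s)=3$. Two lines through a common point are coplanar. For a missing point this conclusion depends on how much the configuration spans.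

**Lemma 5.1.** In any matroid let $A,B,s,s'$ be sets of rank 2 with $r(A\cup s)$, $r(B\cup s)$, $r(A\cup s')$, $r(B\cup s')$ all at most 3. If $r(AB\cup s\cup s')\ge5$, then $r(s\cup s')\le3$.

*Proof.* By submodularity $r(A\cup s\cup s')\le r(A\cup s)+r(A\cup s')-r(A)\le 3+3-2=4$, and likewise $r(B\cup s\cup s')\le4$. The two sets have union of rank at least 5 and their intersection contains $s\cup s'$. So $r(s\cup s')\le4+4-5=3$. $\square$

If $AB\cup s\cup s'$ has rank only 4, the same computation gives only $r(s\cup s')\le4$, so two such lines may be skew. This gap is the source of the contradiction. Take a rank-5 matroid $M$ with two hyperplanes $H,H_d$ through the plane of $A,B$, jointly of rank 5. Let $M_1$ contain two *skew* lines through the missing point, both inside $H$. Let $M_2$ contain one such line inside $H_d$. In an amalgam, Lemma 5.1 makes the third line coplanar with each of the first two. It will turn out that this pulls $H_d$ into the closure of $H$.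

Two things must be arranged at once: $M$ has to be OTE, and the lines have to exist in extensions of $M$. For the second, add $p$ principal on $H$ and ask for $q$ in $\mathrm{cl}(Ap)\cap\mathrm{cl}(Bp)$, that is, use the cut of all flats containing $\mathrm{cl}(A)\cup p$ or $\mathrm{cl}(B)\cup p$. Is this a modular cut? Consider $e\notin H$ and the hyperplanes $G=\mathrm{cl}(Ae)\cup p$, $G'=\mathrm{cl}(Be)\cup p$, whose union has rank 5. If $\mathrm{cl}(Ae)\cap\mathrm{cl}(Be)$ contains some $f\ne e$, it has rank 2. Then $G\cap G'$ has rank 3, the defect is $4+4-5-3=0$, and the cut would have to contain $G\cap G'$ as well. So we want $\mathrm{cl}(Ae)\cap\mathrm{cl}(Be)=\{e\}$.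

But OTE pulls the other way. The pair $\mathrm{cl}(Ae),\mathrm{cl}(Be)$ has defect $3+3-4-1=1$, and making a matroid OTE by adding missing points may fill exactly this gap. Take the matroid $M_0$ of the next section, which is $U_{3,4}$ plus two coloops. The cut of Example 4.2 adds a point to $\mathrm{cl}A\cap\mathrm{cl}B$ at the very first step, and the configuration is lost. The remedy is to lock first and fill later: protect every pair $\mathrm{cl}(Ae),\mathrm{cl}(Be)$ by a lock as in Lemma 4.1, now around $e$, and only then add missing points. Each new point creates new pairs, so locking and filling must alternate infinitely often. This is why the matroid is infinite.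

## 6. An OTE matroid with two lines that never meet

Let $M_0$ be the rank-5 matroid on $\{a,a',b,b',c,d\}$ whose unique circuit is $\{a,a',b,b'\}$. Put $A=\{a,a'\}$ and $B=\{b,b'\}$.

**Definition.** A *(⋆)-matroid* is a simple matroid $M$ of rank 5 extending $M_0$ such that, with $P=\mathrm{cl}_M(AB)$ (of rank 3),
$$\mathrm{cl}_M(Ae)\cap\mathrm{cl}_M(Be)=\{e\}\qquad\text{for all } e\in E(M)\setminus P. \tag{$\star$}$$

$M_0$ is one: here $P=AB$, and for $e\in\{c,d\}$ the closures are $Ae$ and $Be$. The union of a countable chain of (⋆)-matroids, each extending the previous one, is a (⋆)-matroid: it is simple of rank 5, and an element $f\ne e$ violating (⋆) would violate it at a finite stage already. Two facts will be used.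

**(F1)** $\mathrm{cl}A\cap\mathrm{cl}B=\emptyset$. Such an element would lie in $\mathrm{cl}(Ac)\cap\mathrm{cl}(Bc)=\{c\}$, but $c\notin P$.

**(F2)** A flat $F$ with $A\subseteq F\not\supseteq B$ satisfies $F\cap P=\mathrm{cl}A$, because $F\cap P$ is a proper subflat of $P$ containing $A$, so it has rank 2. Symmetrically for $B$. This uses only $r(A)=r(B)=2$ and $r(AB)=3$.

The first lemma tells us which single points may be added without destroying (⋆).

**Lemma 6.1.** Let $M$ be a (⋆)-matroid and $M'=M+z$ a simple rank-5 extension with $z\notin\mathrm{cl}_{M'}(Af)\cap\mathrm{cl}_{M'}(Bf)$ for all $f\in E(M)\setminus P$. Then $M'$ is a (⋆)-matroid.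

*Proof.* For $e\in E(M)\setminus P$ condition (⋆) persists: by (2) no element of $E(M)$ other than $e$ lies in the intersection, and $z$ does not by hypothesis. It remains to treat $e=z$ when $z\notin\mathrm{cl}_{M'}(AB)$. Suppose $f\in E(M)$ lies in $\mathrm{cl}_{M'}(Az)\cap\mathrm{cl}_{M'}(Bz)$. These two flats have rank 3 and contain $z$, so they differ from the rank-3 flat $\mathrm{cl}_{M'}(AB)$; hence neither contains $AB$. If $f\in P$, then (F2) in $M'$ gives $f\in\mathrm{cl}_{M'}A\cap\mathrm{cl}_{M'}B$. By (2) $f\in\mathrm{cl}_MA\cap\mathrm{cl}_MB=\emptyset$, a contradiction. If $f\notin P$, then $f\notin\mathrm{cl}A\cup\mathrm{cl}B$, and exchange gives $z\in\mathrm{cl}(Af)\cap\mathrm{cl}(Bf)$, which the hypothesis excludes. $\square$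

**Definition.** Let $M$ be a (⋆)-matroid. An element $e\in E(M)\setminus P$ is *protected* in $M$ if $\mathrm{cl}_N(Ae)\cap\mathrm{cl}_N(Be)=\mathrm{cl}_N(e)$ for *every* extension $N$ of $M$.

Protection persists in extensions of $M$, since an extension of an extension is an extension. In $M_0$ the element $c$ is not protected, since a point can be added to $\mathrm{cl}A\cap\mathrm{cl}B$. The next lemma installs the lock around $e$.

**Lemma 6.2.** Let $M$ be a (⋆)-matroid and $e\in E(M)\setminus P$. There is a (⋆)-matroid $M^e$ extending $M$ by four elements in which $e$ is protected.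

*Proof.* **Step 1: one pair $x,y$.** The purpose is a rank-3 set $D_1\ni e$ lying in hyperplanes through $A$ and through $B$. Add $x$ freely. It lies in no flat spanned by a set of rank $\le4$, so $M+x$ is simple and Lemma 6.1 applies. The sets $G=\mathrm{cl}_M(Ae)\cup x$ and $G'=\mathrm{cl}_M(Be)\cup x$ are flats of rank 4 by 2.4, so hyperplanes of $M+x$. By (⋆) they meet in $\{e,x\}$, of rank 2. Their union has rank $r(ABex)=5$, since $r(ABe)=4$ and $x$ is free. The defect is $4+4-5-2=1$, so $\{G,G',E(M+x)\}$ is a modular cut. Add $y$ with this cut. No flat of rank $\le3$ is in the cut. Hence $M+x+y$ is simple, $y$ lies in no $\mathrm{cl}(Af)$, and by Lemma 6.1 $M+x+y$ is a (⋆)-matroid. With $D_1=\{e,x,y\}$,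
$$r(D_1)=3,\qquad r(AD_1)=r(BD_1)=4,\qquad r(ABD_1)=5. \tag{4}$$
Indeed $y\notin\mathrm{cl}(e,x)$; and $AD_1\subseteq\mathrm{cl}(G)$, $BD_1\subseteq\mathrm{cl}(G')$, with $r(Aex)=r(Bex)=4$.

**Step 2: a second pair in general position to the first.** The purpose is to get $D_2$ with (4) and $r(D_1D_2)=5$. Repeat Step 1 in $M+x+y$: add $x_2$ freely and then $y_2$ with the cut $\{\mathrm{cl}(Ae)\cup x_2,\ \mathrm{cl}(Be)\cup x_2,\ \text{all}\}$, closures taken in $M+x+y$. The result $M^e$ is a (⋆)-matroid and $D_2=\{e,x_2,y_2\}$ satisfies (4). Since $x_2$ is free, $r(D_1x_2)=4$. The hyperplane $\mathrm{cl}(D_1x_2)$ contains $x$, and $x\notin\mathrm{cl}(Ae)\cup\mathrm{cl}(Be)$ because $x$ was free over $M$. So this hyperplane is not in the cut, $y_2\notin\mathrm{cl}(D_1x_2)$, and $r(D_1D_2)=5$.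

**Step 3: the lock works.** Let $N$ be an extension of $M^e$ and $z\in\mathrm{cl}_N(Ae)\cap\mathrm{cl}_N(Be)$. By (1) and (4), $\mathrm{cl}_N(AD_i)\cap\mathrm{cl}_N(BD_i)$ has rank at most $4+4-5=3$, so it equals $\mathrm{cl}_N(D_i)$. Hence $z\in\mathrm{cl}_N(D_1)\cap\mathrm{cl}_N(D_2)$. This flat has rank at most $3+3-5=1$ and contains the non-loop $e$, so it is $\mathrm{cl}_N(e)$. $\square$

Next we protect all elements at once.

**Lemma 6.3.** Every countable (⋆)-matroid $M$ has a countable (⋆)-extension $M^*$ in which every element outside $\mathrm{cl}(AB)$ is protected.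

*Proof.* Fix a bijection $k\mapsto(i_k,j_k)$ from $\mathbb N$ to $\mathbb N^2$ with $i_k\le k$; listing $\mathbb N^2$ by diagonals $i+j=0,1,2,\dots$ gives one. Put $M^{(0)}=M$. As soon as $M^{(i)}$ is constructed, enumerate $E(M^{(i)})\setminus\mathrm{cl}(AB)$, which contains $c$, as $(e_{i,j})_{j\in\mathbb N}$, repetitions allowed. Let $M^{(k+1)}=(M^{(k)})^e$ with $e=e_{i_k,j_k}$; this element is available because $i_k\le k$. Put $M^*=\bigcup_kM^{(k)}$, a countable (⋆)-matroid. Every element of $E(M^*)\setminus\mathrm{cl}(AB)$ is some $e_{i,j}$, so it is protected in some $M^{(k+1)}$ and hence in $M^*$. $\square$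

Once everything is protected, *any* missing point can be filled in without destroying (⋆).

**Lemma 6.4.** Let $M$ be a (⋆)-matroid with all elements outside $P$ protected. Let $N$ be an extension of $M$, let $S,S'\subseteq E(M)$, and let $z\in(\mathrm{cl}_NS\cap\mathrm{cl}_NS')\setminus\mathrm{cl}_N(\mathrm{cl}_MS\cap\mathrm{cl}_MS')$. Then $z\notin E(M)$ and $N|(E(M)\cup z)$ is a (⋆)-matroid.

*Proof.* The rank is 5 since $z\in\mathrm{cl}_N(S)$. The element $z$ is not a loop, as $\mathrm{cl}_N(\emptyset)$ is excluded. If $z$ were equal or parallel to some $f\in E(M)$, then $f\in\mathrm{cl}_MS\cap\mathrm{cl}_MS'$ by (2) and $z\in\mathrm{cl}_N(f)$, a contradiction. So $z\notin E(M)$ and $N|(E(M)\cup z)$ is simple. If $z\in\mathrm{cl}_N(Af)\cap\mathrm{cl}_N(Bf)$ with $f\in E(M)\setminus P$, then $z\in\mathrm{cl}_N(f)$ by protection. So $z$ is parallel to $f$, which we just excluded. Apply Lemma 6.1. $\square$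

**Construction 6.5.** Let $N_0=M_0^*$. Fix a bijection $n\mapsto(i_n,j_n,l_n)$ from $\mathbb N$ to $\mathbb N^3$ with $i_n\le n$. As soon as $N_i$ is constructed (countable, (⋆), all elements outside $\mathrm{cl}(AB)$ protected), enumerate the pairs of finite subsets of $E(N_i)$ as $(\pi_{i,j})_{j\in\mathbb N}$. At step $n$ treat $(S,S')=\pi_{i_n,j_n}$. If some extension $N$ of $N_n$ has
$$r_N(\mathrm{cl}_NS\cap\mathrm{cl}_NS')>r_{N_n}(\mathrm{cl}_{N_n}S\cap\mathrm{cl}_{N_n}S'), \tag{5}$$
choose $z\in(\mathrm{cl}_NS\cap\mathrm{cl}_NS')\setminus\mathrm{cl}_N(\mathrm{cl}_{N_n}S\cap\mathrm{cl}_{N_n}S')$ and let $N_{n+1}=\bigl(N|(E(N_n)\cup z)\bigr)^*$. This is possible by Lemmas 6.4 and 6.3, and the rank of $\mathrm{cl}S\cap\mathrm{cl}S'$ is larger in $N_{n+1}$ than in $N_n$. If no such $N$ exists, let $N_{n+1}=N_n$. Put $M=\bigcup_nN_n$, a countable (⋆)-matroid.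

The third coordinate $l_n$ ensures that every pair of finite subsets of $E(M)$ is treated at infinitely many steps.

**Proposition 6.6.** $M$ is OTE.

*Proof.* Let $X=\mathrm{cl}_M(S)$, $Y=\mathrm{cl}_M(S')$ with $S,S'$ finite, and $k=r_M(X\cap Y)$. For all large $n$, $E(N_n)$ contains $S$, $S'$ and a finite basis of $X\cap Y$. Since $\mathrm{cl}_{N_n}S\cap\mathrm{cl}_{N_n}S'=X\cap Y\cap E(N_n)$ by (2), its rank is $k$. Suppose an extension $N$ of $M$ has $r_N(\mathrm{cl}_NX\cap\mathrm{cl}_NY)>k$. Take a large $n$ at which $(S,S')$ is treated. Since $N$ extends $N_n$, condition (5) was satisfiable at that step, and $\mathrm{cl}S\cap\mathrm{cl}S'$ has rank at least $k+1$ in $N_{n+1}$. But this set is contained in $X\cap Y$, of rank $k$, a contradiction. $\square$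

## 7. Two skew lines in $H$, one line in $H_d$, and no amalgam

We now produce the lines through the missing point. The hypotheses of the next lemma are stated so that it can be applied twice in a row.

**Lemma 7.1.** Let $L$ be a simple matroid of rank 5, let $A,B$ be disjoint 2-subsets with $r(AB)=3$, let $P=\mathrm{cl}(AB)$ and let $H\supseteq P$ be a hyperplane. Suppose $\mathrm{cl}A\cap\mathrm{cl}B=\emptyset$, and $\mathrm{cl}(Ae)\cap\mathrm{cl}(Be)=\{e\}$ for all $e\notin H$. Then there is a simple rank-5 extension $L'=L+p+q$ with: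

1. $p,q\in\mathrm{cl}_{L'}(H)=\mathrm{cl}_{L'}(ABp)$;
2. $r(pq)=2$ and $r(Apq)=r(Bpq)=3$;
3. $p\notin\mathrm{cl}_{L'}(A)\cup\mathrm{cl}_{L'}(B)$, and $(L',A,B,\mathrm{cl}_{L'}(H))$ again satisfies the hypotheses;
4. if $u,v\in E(L)$ are distinct and $u\notin\mathrm{cl}_LA\cup\mathrm{cl}_LB$, then $r_{L'}(u,v,p,q)=4$.

*Proof.* **Step 1: the first point.** Let $p$ be principal on $H$, so $p\in\mathrm{cl}_{L+p}(S)$ iff $H\subseteq\mathrm{cl}_L(S)$. Then $L+p$ is simple, $p\notin\mathrm{cl}_{L+p}(P)$, $r(Pp)=4$, and $\mathrm{cl}(Pp)=\mathrm{cl}(H)$. The set $\alpha=\mathrm{cl}_L(A)\cup p$ is a flat of rank 3 in $L+p$: a further element $f\in\mathrm{cl}(Ap)\setminus\alpha$ would by exchange give $p\in\mathrm{cl}(Af)$, that is $H\subseteq\mathrm{cl}_L(Af)$, which is impossible by rank. Likewise $\beta=\mathrm{cl}_L(B)\cup p$ is a flat of rank 3. Let $\mathcal C$ be the set of flats of $L+p$ containing $\alpha$ or $\beta$; it is closed upwards.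

**Step 2: $\mathcal C$ is a modular cut.** Let $G,G'\in\mathcal C$. If both contain $\alpha$, or both contain $\beta$, then so does $G\cap G'$. Otherwise, up to order, $\alpha\subseteq G\not\supseteq\beta$ and $\beta\subseteq G'\not\supseteq\alpha$, and we must show that $(G,G')$ is not modular. Let $K=G\cap E(L)$ and $K'=G'\cap E(L)$, flats of $L$.

As $p\in G$ and $\beta=\mathrm{cl}(Bp)\not\subseteq G$, we have $B\not\subseteq K$. Hence $H\not\subseteq K$ and $r(G)=r(K)+1$. As $G$ is a proper flat, $r(G)\le4$, so $r(K)\le3$. Since $A\subseteq K\not\supseteq B$, (F2) in $L$ gives $K\cap P=\mathrm{cl}A$. So $r(K)\in\{2,3\}$. If $r(K)=2$, then $K=\mathrm{cl}A\subseteq H$. If $r(K)=3$, then $K\not\subseteq H$: otherwise $G=Kp\subseteq\mathrm{cl}(H)$ with $r(G)=4$, so $G=\mathrm{cl}(H)\supseteq\beta$. In this case $K\cap H$ is a proper subflat of $K$ containing $A$, hence equal to $\mathrm{cl}A$. Thus $K\cap H=\mathrm{cl}A$ in both cases. Similarly $K'\cap H=\mathrm{cl}B$, $r(K')\in\{2,3\}$, and $K'\not\subseteq H$ if $r(K')=3$.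

Hence $K\cap K'\cap H=\mathrm{cl}A\cap\mathrm{cl}B=\emptyset$. If $g\in K\cap K'$, then $g\notin H$, so $K$ and $K'$ have rank 3, $K=\mathrm{cl}(Ag)$, $K'=\mathrm{cl}(Bg)$, and $K\cap K'=\{g\}$ by hypothesis. So $r(K\cap K')\le1$, with value 0 if $K$ or $K'$ has rank 2. Since $G\cap G'=(K\cap K')\cup p$ and $H\not\subseteq\mathrm{cl}(K\cap K')$, we get $r(G\cap G')=r(K\cap K')+1$. Finally $G\cup G'\supseteq ABp$, which spans $\mathrm{cl}(H)$. So $r(G\cup G')=4$ if both $K,K'$ have rank 2, because then both lie in $H$; and $r(G\cup G')=5$ otherwise. The defects of $(G,G')$ are: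

* both $K,K'$ of rank 2: $3+3-4-1=1$;
* exactly one of rank 3: $4+3-5-1=1$;
* both of rank 3: at least $4+4-5-2=1$.

So the pair is never modular, and $\mathcal C$ is a modular cut.

**Step 3: the second point, and (1), (2).** Add $q$ with the cut $\mathcal C$. No flat of rank $\le2$ is in $\mathcal C$, so $L'$ is simple. Now $q\in\mathrm{cl}(\alpha)\cap\mathrm{cl}(\beta)=\mathrm{cl}(Ap)\cap\mathrm{cl}(Bp)$, which gives $r(Apq)=r(Bpq)=3$; and $r(pq)=2$ by simplicity. Since $\alpha\subseteq\mathrm{cl}(H)$, also $q\in\mathrm{cl}(H)$. As $r(ABp)=4=r(H)$, $\mathrm{cl}(ABp)=\mathrm{cl}(H)$.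

**Step 4: (3).** Neither $p$ nor $q$ lies in $\mathrm{cl}_{L'}(A)$ or $\mathrm{cl}_{L'}(B)$, since flats of rank 2 are not in the two cuts used. So these closures are unchanged and remain disjoint. Let $H'=\mathrm{cl}_{L'}(H)$, a hyperplane of $L'$ containing $\mathrm{cl}_{L'}(AB)$. Let $e\notin H'$; then $e\in E(L)\setminus H$. The rank-3 flat $\mathrm{cl}_{L'}(Ae)$ is not contained in $H'$ and meets it in a proper subflat containing $A$, that is, exactly in $\mathrm{cl}_{L'}(A)$. As $p,q\in H'$, it contains neither $p$ nor $q$. Likewise for $B$. Hence $\mathrm{cl}_{L'}(Ae)\cap\mathrm{cl}_{L'}(Be)=\mathrm{cl}_L(Ae)\cap\mathrm{cl}_L(Be)=\{e\}$.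

**Step 5: (4).** We have $r(u,v,p)=3$, since $H\not\subseteq\mathrm{cl}_L(u,v)$. If $q\in\mathrm{cl}(u,v,p)$, then the rank-3 flat $\mathrm{cl}_{L+p}(u,v,p)$ contains $\alpha$ or $\beta$, hence equals it. Then $u\in\mathrm{cl}_LA\cup\mathrm{cl}_LB$, a contradiction. $\square$

Note that $\alpha\cap\beta=\{p\}\notin\mathcal C$, so $\mathcal C$ is not principal. Applied to our OTE matroid $M$, this shows that $M+p$ is not OTE: this is the escape from Proposition 4.3.

**Proof of Theorem A.** Let $M$ be the matroid of Construction 6.5; it is simple, countable, of rank 5, and OTE by Proposition 6.6.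

**Step 1: the two extensions.** Put $H=\mathrm{cl}_M(ABc)$ and $H_d=\mathrm{cl}_M(ABd)$. These are hyperplanes containing $P$, and $r(H\cup H_d)=5$ since $r(ABcd)=5$. By (⋆) and (F1), Lemma 7.1 applies to $(M,H)$ and to $(M,H_d)$. Let $M_1=M+p_1+q_1+p_2+q_2$ be obtained from $(M,H)$ by applying the lemma twice; the second application uses $\mathrm{cl}_{M+p_1+q_1}(H)$ in place of $H$ and is allowed by item (3). Let $M_2=M+p'+q'$ be obtained from $(M,H_d)$ by applying it once. Take the new elements distinct. Suppose $N$ is an amalgam, with rank function $r$. Put $s_i=\{p_i,q_i\}$, $S=s_1\cup s_2$ and $s=\{p',q'\}$.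

**Step 2: the two lines in $H$ are skew and span $H$.** Apply item (4) of the second application with $u=p_1$, $v=q_1$; this is allowed because $p_1$ is not in the closure of $A$ or $B$ in $M+p_1+q_1$, by item (3) of the first. It gives $r(S)=4$. Since $S\subseteq\mathrm{cl}_N(H)$ by item (1) and $r(H)=4$, we get $\mathrm{cl}_N(S)=\mathrm{cl}_N(H)$.

**Step 3: the third line is coplanar with each of them.** By item (2) the sets $s_i$ and $s$ have rank 2 and satisfy $r(A\cup s_i)=r(B\cup s_i)=r(A\cup s)=r(B\cup s)=3$. The set $AB\cup s_i\cup s$ spans $H$ through $ABp_i$ and $H_d$ through $ABp'$, by item (1). So its rank is at least 5. Lemma 5.1 gives $r(s_i\cup s)\le3$ for $i=1,2$.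

**Step 4: contradiction.** By submodularity $r(S\cup s)\le r(s_1\cup s)+r(s_2\cup s)-r(s)\le3+3-2=4=r(S)$, so $s\subseteq\mathrm{cl}_N(S)=\mathrm{cl}_N(H)$. Then $H_d\subseteq\mathrm{cl}_N(ABp')\subseteq\mathrm{cl}_N(H)$, and $r(H\cup H_d)=4$. But this rank is 5. So $M_1$ and $M_2$ have no amalgam, and $M$ is not sticky.

**Step 5: higher ranks.** For rank $5+k$ take $M\oplus F_k$ with $F_k$ free of rank $k$. Every pair of flats of $F_k$ is modular, so $F_k$ is OTE, and $M\oplus F_k$ is OTE by 3.5. It is not sticky: an amalgam of $M_1\oplus F_k$ and $M_2\oplus F_k$ would, after deleting $E(F_k)$, be an amalgam of $M_1$ and $M_2$. $\blacksquare$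

So the conjecture is disproved.

## 8. Every sticky matroid is OTE

For $U_{3,4}$ we demanded a point on two disjoint lines of a plane, and locked them. We now reduce the general non-OTE matroid to this situation. The reduction contracts most of the matroid, so we must be able to lift extensions from a contraction.

**Lemma 8.1.** If $N'$ is an extension of $M/Q$ by finitely many elements, there is an extension $N$ of $M$ with $N/Q=N'$.

*Proof.* Add one element $z$ at a time. As in 3.4, its modular cut in the contraction corresponds to a modular cut of $M$ consisting of flats containing $Q$. For the resulting extension of $M$, $\mathrm{cl}_M(S\cup Q)$ is in the latter cut iff $\mathrm{cl}_{M/Q}(S)$ is in the former, so $r(S\cup Q\cup z)-r(Q)$ is the rank of $S\cup z$ in the extended contraction. $\square$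

**Proof of Theorem B.** Let $M$ on $E$, of rank $r$, be not OTE; we show that it is not sticky. By Proposition 3.1 there is a nonempty non-principal modular cut $\mathcal M$. Call $(X,Y)$ *failing* if $X,Y\in\mathcal M$ and $X\cap Y\notin\mathcal M$. Failing pairs exist, as in the proof of Proposition 3.1, and have defect at least 1. Let $m\ge1$ be the minimum defect of a failing pair. Among failing pairs of defect $m$ choose $(X,Y)$ with $r(X\cup Y)-r(X\cap Y)$ minimum. Put $Z=X\cap Y$ and let $x,y,w,z_0$ be the ranks of $X,Y,X\cup Y,Z$.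

**Step 1: $w=x+1=y+1$, hence $x=y=z_0+m+1$.** The purpose is to know that $X,Y$ are hyperplanes of the flat they span. First, $w>x$: otherwise $Y\subseteq X$ and $X\cap Y=Y\in\mathcal M$. Suppose $w\ge x+2$. Take $e\in Y\setminus X$, put $X'=\mathrm{cl}(Xe)\in\mathcal M$ and $Z'=X'\cap Y\supseteq Ze$. Then $r(Z')\ge z_0+1$.

If $Z'\notin\mathcal M$, then $(X',Y)$ is failing, with defect $(x+1)+y-w-r(Z')\le m$. So equality holds, $r(Z')=z_0+1$, and $r(X'\cup Y)-r(Z')=w-z_0-1$, contradicting the choice of $(X,Y)$.

If $Z'\in\mathcal M$, then $X\cap Z'=Z$, so $(X,Z')$ is failing. Submodularity for $Y$ and $X\cup Z'$ gives $r(Y)+r(X\cup Z')\ge w+r(Z')$. So the defect $x+r(Z')-r(X\cup Z')-z_0$ is at most $x+y-w-z_0=m$, hence equal to $m$. But $r(X\cup Z')\le r(X')=x+1<w$, again contradicting the choice.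

So $w=x+1$, and by symmetry $w=y+1$. Then $m=x+y-w-z_0=x-1-z_0$.

**Step 2: the cut can be used $m$ times.** The purpose is to fill the whole gap of $X,Y$ by elements $z_1,\dots,z_m$. For a set $K\subseteq E$ write $K_j=K\cup\{z_1,\dots,z_j\}$, and put $\mathcal M_j=\{K_j:K\in\mathcal M\}$. Let $M^{(0)}=M$, and for $0\le j\le m-1$ let $M^{(j+1)}$ be the extension of $M^{(j)}$ by $z_{j+1}$ with cut $\mathcal M_j$. We claim: for $j\le m-1$ the set $\mathcal M_j$ is a modular cut of $M^{(j)}$, so the definition makes sense; and for $j\le m$, $K_j$ is a flat of rank $r(K)$ for $K\in\mathcal M$, and $r(F_j)=r(F)+j$ for every failing pair $(K,K')$ with $F=K\cap K'$.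

We induct on $j$; $j=0$ is clear. Assume the claim for some $j\le m-1$. For $K\in\mathcal M$, $z_{j+1}\in\mathrm{cl}(K_j)$, so $K_{j+1}=K_j\cup z_{j+1}$ is a flat of rank $r(K)$. For a failing pair, the flat $F_j=K_j\cap K_j'$ is not in $\mathcal M_j$, because it meets $E$ in $F\notin\mathcal M$. So $r(F_{j+1})=r(F_j)+1=r(F)+j+1$.

Now let $j+1\le m-1$. By 2.3 the flats of $M^{(j+1)}$ containing $K_{j+1}$ are the sets $L\cup z_{j+1}$ with $L\supseteq K_j$ a flat of $M^{(j)}$. Then $L\in\mathcal M_j$, so $L\cup z_{j+1}\in\mathcal M_{j+1}$, and $\mathcal M_{j+1}$ is closed upwards. Let $K,K'\in\mathcal M$. If $K\cap K'\in\mathcal M$, then $K_{j+1}\cap K'_{j+1}=(K\cap K')_{j+1}\in\mathcal M_{j+1}$. If $(K,K')$ is failing, then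
$$\delta(K_{j+1},K'_{j+1})=\delta_M(K,K')-(j+1)\ge m-(m-1)=1,$$
because only the rank of the intersection has changed. So the pair is not modular, and $\mathcal M_{j+1}$ is a modular cut.

**Step 3: contract to a plane with two disjoint lines.** Let $M^-=M^{(m-1)}$, of rank $r$, and $X^-=X_{m-1}$, $Y^-=Y_{m-1}$, $W=X^-\cap Y^-=Z_{m-1}$. By Steps 1 and 2, $r(W)=z_0+m-1=x-2$, $r(X^-)=r(Y^-)=x$ and $r(X^-\cup Y^-)=x+1$. Add to $M^-$ freely, one after another, $t=r-x-1\ge0$ elements $s_1,\dots,s_t$. This gives $M^s$; put $Q=W\cup\{s_1,\dots,s_t\}$. Before $s_{i+1}$ is added, the rank of $X^-\cup\{s_1,\dots,s_i\}$ is $x+i\le r-2$. So by 2.4 each new element raises its rank and keeps it a flat, and the same holds for $Y^-$. The rank of $X^-\cup Y^-\cup\{s_1,\dots,s_i\}$ is $x+1+i\le r-1$, so each new element raises it too. Hence $X^-\cup\{s_1,\dots,s_t\}$ and $Y^-\cup\{s_1,\dots,s_t\}$ are hyperplanes, of rank $x+t=r-1$. They meet in the flat $Q$ of rank $x-2+t=r-3$, and their union has rank $r$. So $\bar M=M^s/Q$ is loopless of rank 3, with disjoint lines $\bar X=X^-\setminus W$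 and $\bar Y=Y^-\setminus W$.

**Step 4: lock on one side, demand on the other.** Lemma 4.1 gives an extension $\bar M_2$ of $\bar M$ no extension of which has a non-loop in $\mathrm{cl}\bar X\cap\mathrm{cl}\bar Y$. By Lemma 8.1 there is an extension $M_2$ of $M^s$ with $M_2/Q=\bar M_2$; it extends $M$. Let $M_1$ be a copy of $M^{(m)}$ with new elements $y_1,\dots,y_m$ in place of $z_1,\dots,z_m$. So $M_2$ has only $m-1$ of the demanded elements, locked at that level, and $M_1$ has $m$.

**Step 5: there is no amalgam.** Suppose $N$ is an amalgam of $M_1$ and $M_2$ over $M$. By Step 2 for $j=m$, the set $Z\cup\{y_1,\dots,y_m\}$ is contained in $\mathrm{cl}_NX\cap\mathrm{cl}_NY$ and has rank $z_0+m=x-1>r(W)$. So it contains some $z\notin\mathrm{cl}_N(W)$. We need $z\notin\mathrm{cl}_N(Q)$. As $X^-\subseteq\mathrm{cl}_N(X)$, the set $X\cup Q$ spans $X^-\cup\{s_1,\dots,s_t\}$ and has rank $x+t$. By (1),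
$$r(\mathrm{cl}_NX\cap\mathrm{cl}_NQ)\le x+(r-3)-(x+t)=x-2=r(W).$$
Since $W\subseteq\mathrm{cl}_NX\cap\mathrm{cl}_NQ$, this intersection is $\mathrm{cl}_NW$, and so $z\notin\mathrm{cl}_NQ$. The restriction of $N/Q$ to $E(M_2)\setminus Q$ is $\bar M_2$. In $N/Q$ the element $z$ is a non-loop. It lies in $\mathrm{cl}\bar X\cap\mathrm{cl}\bar Y$, since $X\subseteq\bar X\cup Q$ and $Y\subseteq\bar Y\cup Q$. This contradicts the lock. Hence $M$ is not sticky. $\blacksquare$

## 9. In rank at most 4, OTE matroids are sticky

**Proof of Theorem C.** Let $M$ on $T$, with rank function $r$, be OTE of rank $\le4$. Let $M_1,M_2$ be extensions of $M$ with rank functions $r_i$ and closures $\mathrm{cl}_i$, on $E_1,E_2$ with $E_1\cap E_2=T$, and let $E=E_1\cup E_2$. For $S\subseteq E$ put $S_i=S\cap E_i$, $S_T=S\cap T$, and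
$$\eta(S)=r_1(S_1)+r_2(S_2)-r(S_T)\ge0,\qquad \xi(S)=\min\{\eta(S'):S'\supseteq S\}.$$
The number $\eta(S)$ is the rank $S$ would have if $M_1$ and $M_2$ were glued as independently as possible along $S_T$; $\xi$ is its monotone version, and we want it to be a rank function.

**Step 1: if $\xi$ is submodular, an amalgam exists.** For $S\subseteq E_1$ we have $\eta(S)=r_1(S)$, and $\eta(S')\ge r_1(S_1')\ge r_1(S)$ for $S'\supseteq S$. So $\xi$ agrees with $r_1$ on subsets of $E_1$, and similarly with $r_2$ on subsets of $E_2$. Further, $\xi$ is integer-valued, monotone, bounded by $\eta(E)$, and $\xi(\emptyset)=0$, $\xi(\{e\})\le1$. If it is submodular, then $\xi(Se)\le\xi(S)+1$. So $\xi$ on finite sets is the rank function of a matroid of finite rank on $E$, whose restriction to $E_i$ is $M_i$.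

**Step 2: reduction to flats.** The purpose is to test submodularity only for sets whose two parts are flats. Replacing $S$ by $S\cup\mathrm{cl}_1(S_1)$ does not increase $\eta$: with $D=\mathrm{cl}_1(S_1)\cap T$, the rank $r_1$ of the first part is unchanged, and by submodularity
$$r_2(S_2\cup D)-r_2(S_2)\le r(S_T\cup D)-r(S_T).$$
Likewise for $\mathrm{cl}_2$. Alternate the two operations. After the first, $S_T$ is the trace on $T$ of a flat of $M_1$ or $M_2$, so it is a flat of $M$, and this remains so. When a later operation does not increase $r(S_T)$, it does not change $S_T$. So it leaves the other part unchanged, which was a flat, and now both parts are flats. Since $r(S_T)$ can increase only finitely often, the process ends with $S_1,S_2$ both flats.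

Now let $S,S'\subseteq E$. Choose supersets of $S$ and $S'$ attaining $\xi(S)$ and $\xi(S')$ and enlarge them as above to $X\supseteq S$ and $Y\supseteq S'$. Then $\eta(X)=\xi(S)$, $\eta(Y)=\xi(S')$, and all $X_i,Y_i$ are flats of $M_i$. Hence it suffices to show: for such $X,Y$ there are $V\supseteq X\cap Y$ and $V'\supseteq X\cup Y$ with
$$\eta(V)+\eta(V')\le\eta(X)+\eta(Y), \tag{6}$$
for then $\xi(S\cap S')+\xi(S\cup S')\le\eta(V)+\eta(V')\le\xi(S)+\xi(S')$. Let $d_i=\delta_{M_i}(X_i,Y_i)$ and $d=\delta_M(X_T,Y_T)$; note that $X_T,Y_T$ are flats of $M$. Expanding the definition,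
$$\eta(X)+\eta(Y)-\eta(X\cap Y)-\eta(X\cup Y)=d_1+d_2-d. \tag{7}$$
If $d\le d_1+d_2$, take $V=X\cap Y$ and $V'=X\cup Y$.

**Step 3: what remains, and a measure of contact.** By 3.2 $M$ is hypermodular, and by 3.3 pairs that are comparable or contain a flat of rank $\le1$ are modular. So in rank $\le3$ we always have $d=0$ and are done. In rank 4 consider incomparable pairs of lines and planes. Two planes are hyperplanes, so they are modular. For two lines, the union has rank 3 or 4 and the intersection rank 0 or 1, and the defect is positive only for union of rank 3 and intersection of rank 0. For a line and a plane, the union has rank 4, and the defect is positive only if the intersection has rank 0. In both cases $d=1$. So assume $r(M)=4$, $d=1$, $d_1=d_2=0$, $X_T$ a line, $Y_T$ a line or a plane, and $r(X_T\cap Y_T)=0$. Put $U=\mathrm{cl}_M(X_T\cup Y_T)$ and $C_i=X_i\cap Y_i$, a flat of $M_i$ with $C_i\cap T=X_T\cap Y_T$ of rank 0.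

For a flat $F$ of $M$ let
$$\kappa_i(F)=r(F)+r_i(C_i)-r_i(F\cup C_i)\ge0 .$$
By submodularity this is monotone in $F$. Moreover $\kappa_i(F)<r(F)$ if $r(F)>0$, since equality means $F\subseteq C_i$, hence $F\subseteq C_i\cap T$, which has rank 0.

As $d_i=0$, the ranks of $X_i$ and $Y_i$ add in $M_i/C_i$: by definition of the defect, $(r_i(X_i)-r_i(C_i))+(r_i(Y_i)-r_i(C_i))=r_i(X_i\cup Y_i)-r_i(C_i)$. If ranks add for two sets, $\rho(I\cup J)=\rho(I)+\rho(J)$, then they add for subsets $I'\subseteq I$ and $J$, because $\rho(I\cup J)-\rho(I'\cup J)\le\rho(I)-\rho(I')$; repeat this for $J$. So ranks add for $X_T,Y_T$ in $M_i/C_i$ (elements of $C_i$ count as nothing):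
$$(r_i(X_T\cup C_i)-r_i(C_i))+(r_i(Y_T\cup C_i)-r_i(C_i))=r_i(U\cup C_i)-r_i(C_i).$$
In terms of $\kappa_i$,
$$\kappa_i(X_T)+\kappa_i(Y_T)=\kappa_i(U)+\bigl(r(X_T)+r(Y_T)-r(U)\bigr)=\kappa_i(U)+1 .$$
Since $\kappa_i(Y_T)\le\kappa_i(U)$, we have $\kappa_i(X_T)\ge1$; since $X_T$ is a line, $\kappa_i(X_T)\le1$. Therefore
$$\kappa_i(X_T)=1,\qquad \kappa_i(Y_T)=\kappa_i(U)\ge\kappa_i(X_T)=1. \tag{8}$$

**Step 4: $\kappa_i(T)\ge2$.** This is where OTE is used a second time. Suppose not. By monotonicity and (8), $\kappa_i(T)=\kappa_i(X_T)=\kappa_i(Y_T)=1$. Then $r_{M_i/T}(C_i\setminus T)=r_i(C_i)-\kappa_i(T)=r_i(C_i)-1$. So there is $C'\subseteq C_i\setminus T$ with $|C'|=r_i(C_i)-1$, independent in $M_i/T$. Ranks of $C'$ and $T$ add in $M_i$, hence also ranks of $C'$ and any subset of $T$, which means $(M_i/C')|T=M$. Pick $c\in C_i\setminus\mathrm{cl}_i(C')$. Then $c$ is not a loop of $M_i$, and $r(C_i\cap T)=0$, so $c\notin T$. Let $N=(M_i/C')|(T\cup c)$, an extension of $M$ in which $c$ is not a loop. The set $C'\cup c$ has rank $r_i(C_i)$, so it spans $C_i$.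 For $F\in\{X_T,Y_T\}$,
$$r_N(F\cup c)=r_i(F\cup C_i)-|C'|=r(F)+r_i(C_i)-1-|C'|=r(F).$$
So $c\in\mathrm{cl}_NX_T\cap\mathrm{cl}_NY_T$, while $r(X_T\cap Y_T)=0$. Thus $N$ decreases the defect of the non-modular pair $X_T,Y_T$, contradicting OTE.

**Step 5: repairing the deficit of 1.** By (7), $\eta(X\cap Y)+\eta(X\cup Y)=\eta(X)+\eta(Y)+1$, so we must gain 1 by enlarging one of the two sets. Note that $r(U)=r(X_T)+r(Y_T)-1$ and $\eta(X\cap Y)=r_1(C_1)+r_2(C_2)$.

*$Y_T$ is a plane.* Then $r(U)=4$ and $U=T$, so $\kappa_i(Y_T)=\kappa_i(T)\ge2$ for $i=1,2$, by (8) and Step 4. Let $V=(X\cap Y)\cup Y_T$ and $V'=X\cup Y$. Then $V\cap E_i=C_i\cup Y_T$ and $V\cap T=Y_T$, so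
$$\eta(V)=\sum_{i=1,2}\bigl(r_i(C_i)+3-\kappa_i(Y_T)\bigr)-3\le r_1(C_1)+r_2(C_2)-1=\eta(X\cap Y)-1 .$$
This gives (6).

*$Y_T$ is a line.* Then $r(U)=3$ and $\kappa_i(Y_T)<2$, so $\kappa_i(U)=\kappa_i(Y_T)=1$. Hence
$$r_i(U\cup C_i)=r_i(C_i)+2\ge r_i(C_i)+4-\kappa_i(T)=r_i(T\cup C_i),$$
so $T\subseteq\mathrm{cl}_i(U\cup C_i)\subseteq\mathrm{cl}_i(X_i\cup Y_i)$ for $i=1,2$. Let $V=X\cap Y$ and $V'=X\cup Y\cup T$. Then
$$\eta(V')=r_1(X_1\cup Y_1)+r_2(X_2\cup Y_2)-4=\eta(X\cup Y)-1,$$
because $r(X_T\cup Y_T)=3$. Again (6) holds.

So $\xi$ is submodular, an amalgam exists, and $M$ is sticky. Together with Theorem B, this shows that sticky and OTE coincide in every rank $r\le4$; by Theorem A they do not coincide for any $r\ge5$. $\blacksquare$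

**Proof of Corollary D.** Let $M$ be the matroid of Construction 6.5. The contraction $M/c$ is countable and OTE of rank 4, by 3.4, hence sticky by Theorem C. By (⋆), $\mathrm{cl}_M(Ac)\setminus c$ and $\mathrm{cl}_M(Bc)\setminus c$ are disjoint lines of $M/c$, and their union has rank $r(ABc)-1=3$. Their defect is $2+2-3-0=1$, so $M/c$ is not modular. $\blacksquare$
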